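\title{The Bridge Theorem for endomorphisms of locally compact abelian groups}

\begin{abstract}
We prove that the topological entropy of a continuous endomorphism $\phi$ of a locally compact abelian group $G$ equals the algebraic entropy of the dual endomorphism $\widehat\phi$ of the Pontryagin dual $\widehat G$. The proof uses Fourier analysis to compare the Haar measure of $U\cap\phi^{-1}(U)\cap\dots\cap\phi^{-n+1}(U)$ with the reciprocal of the Haar measure of $K+\widehat\phi(K)+\dots+\widehat\phi^{\,n-1}(K)$, up to exponential factors of arbitrarily small rate. The comparison is uniform in the endomorphisms involved, so it also gives the equality of the two entropies for monoid actions along arbitrary nets of finite sets containing the identity.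
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Two entropies}
Let $G$ be a locally compact abelian (LCA) group, written additively, let $\mu$ be a Haar measure on $G$, and let $\mathcal N(G)$ be the family of all compact neighborhoods of $0$. For a continuous endomorphism $\phi$ of $G$, a set $U\in\mathcal N(G)$ and an integer $n\ge1$, put
\[
C_n(\phi,U)=U\cap\phi^{-1}(U)\cap\dots\cap\phi^{-n+1}(U),\qquad
T_n(\phi,U)=U+\phi(U)+\dots+\phi^{n-1}(U).
\]
Both sets belong to $\mathcal N(G)$. Indeed, $C_n(\phi,U)$ is a closed subset of $U$ and a finite intersection of neighborhoods of $0$, and $T_n(\phi,U)$ is a continuous image of $U^n$ that contains $U$. So both have finite positive measure. The \emph{topological entropy} and the \emph{algebraic entropy} of $\phi$ are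
\begin{align*}
h_{top}(\phi)&=\sup_{U\in\mathcal N(G)}H_{top}(\phi,U), & H_{top}(\phi,U)&=\limsup_{n\to\infty}\frac{-\log\mu(C_n(\phi,U))}{n},\\
h_{alg}(\phi)&=\sup_{U\in\mathcal N(G)}H_{alg}(\phi,U), & H_{alg}(\phi,U)&=\limsup_{n\to\infty}\frac{\log\mu(T_n(\phi,U))}{n}.
\end{align*}
The value $\infty$ is allowed. Replacing $\mu$ by $c\mu$ changes each quotient by $\pm(\log c)/n$, so neither entropy depends on the choice of $\mu$.

The two quantities measure expansion in opposite ways. Since $\phi$ is additive, $x-y\in C_n(\phi,U)$ means that $\phi^i(x)-\phi^i(y)\in U$ for all $i<n$; thus $h_{top}$ is the exponential rate at which the set of orbits that stay close to a given orbit shrinks. The set $T_n(\phi,U)$ consists of all sums $u_0+\phi(u_1)+\dots+\phi^{n-1}(u_{n-1})$ with $u_i\in U$; thus $h_{alg}$ is the exponential rate at which the images of $U$, added together, spread out. If $U\subseteq U'$, then $H_{top}(\phi,U)\ge H_{top}(\phi,U')$ and $H_{alg}(\phi,U)\le H_{alg}(\phi,U')$. So $h_{top}$ may be computed on a base of small neighborhoods, and $h_{alg}$ on any family of large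 ones that absorbs every compact set.

\subsection*{The question}
Let $\widehat G$ be the Pontryagin dual of $G$, the LCA group of continuous characters $\chi\colon G\to\{z\in\mathbb C:|z|=1\}$, and let $\widehat\phi(\chi)=\chi\circ\phi$ be the dual endomorphism. Duality exchanges small sets with large ones and intersections with sums, which suggests comparing $h_{top}(\phi)$ with $h_{alg}(\widehat\phi)$. Two examples show what happens. In both, $\nu$ is a Haar measure on $\widehat G$.

\begin{example}\label{ex:shift}
Let $G=\prod_{j\ge0}\mathbb Z/2\mathbb Z$ with $\mu(G)=1$, and let $\phi(x)_j=x_{j+1}$. The characters are $\chi_y(x)=(-1)^{\sum_jx_jy_j}$ with $y$ in the discrete group $\bigoplus_{j\ge0}\mathbb Z/2\mathbb Z$; let $\nu$ be counting measure. The map $\widehat\phi$ sends $(y_0,y_1,\dots)$ to $(0,y_0,y_1,\dots)$. The subgroups $U_k=\{x:x_0=\dots=x_{k-1}=0\}$ form a base at $0$ in $G$, and every finite subset of $\widehat G$ lies in some $K_k=\{y:y_j=0\text{ for }j\ge k\}$. For $k\ge1$ we have $C_n(\phi,U_k)=U_{k+n-1}$, of measure $2^{-(k+n-1)}$, and $T_n(\widehat\phi,K_k)=K_{k+n-1}$,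 of cardinality $2^{k+n-1}$. Hence $h_{top}(\phi)=h_{alg}(\widehat\phi)=\log2$, and the product $\mu(C_n)\,\nu(T_n)$ equals $1$ for all $n$.
\end{example}

\begin{example}\label{ex:line}
Let $G=\mathbb R$ and $\phi(x)=ax$. Identify $\widehat G$ with $\mathbb R$ by $\chi_t(x)=e^{2\pi itx}$, so that $\widehat\phi(t)=at$, and let $\mu$ and $\nu$ be Lebesgue measure. Put $A_n=\max_{i<n}|a|^i$ and $S_n=\sum_{i<n}|a|^i$. For $U=[-r,r]$ and $K=[-s,s]$ we get $C_n(\phi,U)=[-r/A_n,r/A_n]$ and $T_n(\widehat\phi,K)=[-sS_n,sS_n]$. Since $A_n\le S_n\le nA_n$, both entropies equal $\lim_n(\log A_n)/n=\max\{0,\log|a|\}$. The product $\mu(C_n)\,\nu(T_n)=4rs\,S_n/A_n$ is not constant in general, but it lies between $4rs$ and $4rsn$.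
\end{example}

In both examples the entropies agree because $\mu(C_n)$ and $1/\nu(T_n)$ agree up to a subexponential factor, and one is led to guess that this always happens. The following question is posed in \cite{DG}.

\medskip
\noindent\emph{Is $h_{top}(\phi)=h_{alg}(\widehat\phi)$ for every LCA group $G$ and every continuous endomorphism $\phi$ of $G$?}
\medskip

In categorical language, let $h_1$ and $h_2$ be entropies defined on the endomorphisms of the objects of two categories $\mathfrak X_1$ and $\mathfrak X_2$, and let $\mathcal E\colon\mathfrak X_1\to\mathfrak X_2$ be a functor. The pair $(h_1,h_2)$ \emph{satisfies the Bridge Theorem for $\mathcal E$} if $h_2(\mathcal E(\phi))=h_1(\phi)$ for every endomorphism $\phi$ in $\mathfrak X_1$. The question asks whether $(h_{top},h_{alg})$ satisfies the Bridge Theorem for the duality functor on the category of all LCA groups with continuous homomorphisms. Call an LCA group \emph{compactly covered} if each of its elements lies in a compact subgroup. It is known that $(h_{top},h_{alg})$ satisfies the Bridge Theorem for the restriction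 of duality from totally disconnected LCA groups to compactly covered LCA groups, and that $(h_{alg},h_{top})$ satisfies it for the restriction in the opposite direction. Example~\ref{ex:shift} falls under this result; Example~\ref{ex:line} does not.

\subsection*{Results}
The answer is yes.

\begin{theorem}[Bridge Theorem]\label{thm:bridge}
For every LCA group $G$ and every continuous endomorphism $\phi$ of $G$,
\[
h_{top}(\phi)=h_{alg}(\widehat\phi).
\]
\end{theorem}

\begin{corollary}\label{cor:dual}
For every continuous endomorphism $\psi$ of an LCA group, $h_{alg}(\psi)=h_{top}(\widehat\psi)$.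
\end{corollary}

Theorem~\ref{thm:bridge} follows from a volume estimate in which the powers of $\phi$ play no special role. Call a finite sequence $\Phi=(\phi_0,\dots,\phi_{n-1})$ of continuous endomorphisms of $G$ an \emph{admissible family of length $n$} if $n\ge1$ and $\phi_0=\mathrm{id}_G$. For $U\in\mathcal N(G)$ and $K\in\mathcal N(\widehat G)$ put
\[
C(\Phi,U)=\bigcap_{i<n}\phi_i^{-1}(U),\qquad T(\widehat\Phi,K)=\sum_{i<n}\widehat\phi_i(K).
\]
Because $\phi_0=\mathrm{id}$, we have $C(\Phi,U)\subseteq U$ and $T(\widehat\Phi,K)\supseteq K$, and the argument given for $C_n$ and $T_n$ shows that these sets are compact neighborhoods of $0$. From now on $\nu$ is the Haar measure on $\widehat G$ \emph{dual} to $\mu$, the one for which the Plancherel and inversion formulas hold with constant $1$ (see Section~\ref{sec:fourier}).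

\begin{theorem}[volume estimate]\label{thm:volume}
Let $G$ be an LCA group and let $\varepsilon\in(0,1)$.
\begin{itemize}
\item[(A)] For every $U\in\mathcal N(G)$ there is $K\in\mathcal N(\widehat G)$ such that, for all $n\ge1$ and all admissible families $\Phi$ of length $n$,
\[
\mu(C(\Phi,U))\,\nu(T(\widehat\Phi,K))\ge(1-\varepsilon)^n.
\]
\item[(B)] For every $K\in\mathcal N(\widehat G)$ there is $U\in\mathcal N(G)$ such that, for all $n\ge1$ and all admissible families $\Phi$ of length $n$,
\[
\mu(C(\Phi,U))\,\nu(T(\widehat\Phi,K))\le e^{2\varepsilon n}.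
\]
\end{itemize}
\end{theorem}

\begin{remark}\label{rem:sharp}
The factor $e^{2\varepsilon n}$ in (B) cannot be replaced by a constant independent of $n$. Take $G=\widehat G=\mathbb R$, all $\phi_i=\mathrm{id}$, and $K=[-s,s]$. For every $U\in\mathcal N(\mathbb R)$ we have $C(\Phi,U)=U$ and $T(\widehat\Phi,K)=[-ns,ns]$, so the product is $n\,\mu(U)\,\nu(K)$, which tends to $\infty$. The condition $\phi_0=\mathrm{id}$ cannot simply be dropped either: for $G=\mathbb R$, $n=1$ and $\phi_0=0$, the set $C$ is $\mathbb R$, the set $T$ is $\{0\}$, and the product has the form $\infty\cdot0$.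
\end{remark}

The proof of Theorem~\ref{thm:volume} does not use the known result quoted above, any structure theory of LCA groups, or any addition theorem for entropy. Section~\ref{sec:fourier} recalls the harmonic analysis that it does use. Section~\ref{sec:key} treats the case of a compact open subgroup, where the product is exactly $1$, and extracts from it the identity on which both parts rest. Sections~\ref{sec:A} and~\ref{sec:B} prove (A) and (B). Section~\ref{sec:entropy} deduces Theorem~\ref{thm:bridge}, Corollary~\ref{cor:dual} and a version for monoid actions (Theorem~\ref{thm:monoid}).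

\section{Measures and Fourier transforms on LCA groups}\label{sec:fourier}

The facts recalled here without proof are standard; see \cite[Ch.~1]{Rudin} or \cite[Ch.~4]{Folland}.

\subsection*{Duality}
We write $\widehat G$ additively: $(\chi+\eta)(x)=\chi(x)\eta(x)$, $(-\chi)(x)=\overline{\chi(x)}$, and $0$ is the trivial character. The topology of $\widehat G$ is that of uniform convergence on compact sets. If $\psi$ is a continuous endomorphism of $G$, then $\widehat\psi$ is a continuous endomorphism of $\widehat G$, and $\widehat{\psi\psi'}=\widehat{\psi'}\,\widehat\psi$. The Pontryagin duality theorem says that $\omega\colon G\to\widehat{\widehat G}$, $\omega(x)(\chi)=\chi(x)$, is an isomorphism of topological groups. For a subgroup $H$ of $G$ let $H^\perp=\{\chi:\chi(x)=1\text{ for all }x\in H\}$, and for a subgroup $L$ of $\widehat G$ let $L^\perp=\{x:\chi(x)=1\text{ for all }\chi\in L\}$. If $H$ and $L$ are closed, then $H^{\perp\perp}=H$ and $L^{\perp\perp}=L$.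

\subsection*{Measures}
A \emph{measure on $\widehat G$} means a finite positive Radon measure, that is, a finite Borel measure $\lambda\ge0$ with $\lambda(E)=\sup\{\lambda(L):L\subseteq E\text{ compact}\}$ for every Borel set $E$. Examples are the point masses $\delta_\kappa$ and the measures $q\nu$ with $0\le q\in L^1(\widehat G)$. The convolution of two measures is the measure
\[
(\lambda*\lambda')(E)=\int\lambda(E-\eta)\,d\lambda'(\eta);
\]
convolution is commutative and associative, and $(p\nu)*(p'\nu)=(p*p')\nu$. If $\theta$ is a continuous endomorphism of $\widehat G$, the image $\theta_*\lambda(E)=\lambda(\theta^{-1}E)$ is again a measure in our sense: if $L\subseteq\theta^{-1}E$ is compact, then $\theta(L)\subseteq E$ is compact and $\theta_*\lambda(\theta(L))\ge\lambda(L)$. We write $\lambda\ge\lambda'$ if $\lambda(E)\ge\lambda'(E)$ for all Borel sets $E$. Four elementary properties will be used.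

\begin{itemize}
\item[(M1)] \emph{If $A,B\subseteq\widehat G$ are compact, then $(\lambda*\lambda')(A+B)\ge\lambda(A)\lambda'(B)$.} Indeed, $A+B$ is compact, and $A+B-\eta\supseteq A$ for $\eta\in B$; integrate over $B$ only.
\item[(M2)] \emph{If $\lambda_1\ge\lambda_2$ and $\lambda_1'\ge\lambda_2'$, then $\lambda_1*\lambda_1'\ge\lambda_2*\lambda_2'$.} Indeed, $\int\lambda_1(E-\eta)\,d\lambda_1'\ge\int\lambda_2(E-\eta)\,d\lambda_1'\ge\int\lambda_2(E-\eta)\,d\lambda_2'$.
\item[(M3)] \emph{$\theta_*(\lambda*\delta_\kappa)=(\theta_*\lambda)*\delta_{\theta\kappa}$.} Indeed, $(\lambda*\delta_\kappa)(E)=\lambda(E-\kappa)$ and $\theta^{-1}(E)-\kappa=\theta^{-1}(E-\theta\kappa)$.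
\item[(M4)] \emph{If $g\in L^1(\widehat G)$ is continuous and $\int_Eg\,d\nu\ge0$ for all Borel sets $E$, then $g\ge0$ everywhere.} Otherwise one of $\operatorname{Re}g$, $\operatorname{Im}g$, $-\operatorname{Im}g$ is below a negative constant on a nonempty open set $E$; such a set has $\nu(E)>0$, and then $\int_Eg\,d\nu$ is not a nonnegative real number.
\end{itemize}

\subsection*{Fourier transforms}
For a measure $\lambda$ on $\widehat G$, for $q\in L^1(\widehat G)$ and for $F\in L^1(G)$ put
\[
\lambda^\vee(x)=\int\chi(x)\,d\lambda(\chi),\qquad q^\vee(x)=\int\chi(x)q(\chi)\,d\nu(\chi),\qquad \widehat F(\chi)=\int F(x)\overline{\chi(x)}\,d\mu(x).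
\]
The function $\lambda^\vee$ is continuous and $|\lambda^\vee|\le\lambda^\vee(0)=\lambda(\widehat G)$. The function $\widehat F$ is continuous and vanishes at infinity, and $\widehat{F*F'}=\widehat F\,\widehat{F'}$. The convolution of two $L^2$ functions is continuous. With $\nu$ dual to $\mu$, the following hold.

\begin{itemize}
\item[(F1)] $(\lambda*\lambda')^\vee=\lambda^\vee\lambda'^\vee$, and $(\widehat\psi_*\lambda)^\vee=\lambda^\vee\circ\psi$ for every continuous endomorphism $\psi$ of $G$. The second formula is the computation
\[
(\widehat\psi_*\lambda)^\vee(x)=\int(\widehat\psi\chi)(x)\,d\lambda(\chi)=\int\chi(\psi x)\,d\lambda(\chi).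
\]
\item[(F2)] (Plancherel.) If $p\in L^1(\widehat G)\cap L^2(\widehat G)$, then $p^\vee\in L^2(G)$ and $\|p^\vee\|_2=\|p\|_2$. Likewise $\|\widehat F\|_2=\|F\|_2$ for $F\in L^1(G)\cap L^2(G)$.
\item[(F3)] (Inversion for functions.) If $f\in L^1(G)$ is continuous and $\widehat f\in L^1(\widehat G)$, then $f=(\widehat f\,)^\vee$.
\item[(F4)] (Inversion for measures.) If $\lambda^\vee\in L^1(G)$, then $\lambda=h\nu$, where $h=\widehat{\lambda^\vee}$, and $h\in L^1(\widehat G)$.
\end{itemize}

On $\mathbb R$, with the identification of Example~\ref{ex:line}, Lebesgue measure is dual to itself.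

\section{Compact open subgroups and the key identity}\label{sec:key}

When $U$ is a compact open subgroup, as in Example~\ref{ex:shift}, there is a canonical partner $K$ and no loss at all.

\begin{example}\label{ex:subgroup}
Let $H$ be a compact open subgroup of $G$. Then
\begin{equation}\label{eq:indicator}
\widehat{\mathbf 1_H}=\mu(H)\,\mathbf 1_{H^\perp},\qquad \mu(H)\,\nu(H^\perp)=1 .
\end{equation}
For $\chi\in H^\perp$ the first formula is immediate. If $\chi(y)\ne1$ for some $y\in H$, translating by $y$ shows that $I=\int_H\overline\chi\,d\mu$ satisfies $I=\overline{\chi(y)}\,I$, so $I=0$. Since $\widehat{\mathbf 1_H}$ is continuous and vanishes at infinity, $H^\perp$ is open and compact. By (F2), $\mu(H)=\mu(H)^2\nu(H^\perp)$, which is the second formula.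

Now let $U$ be a compact open subgroup, $K=U^\perp$, and let $\Phi$ be an admissible family. Then $C=C(\Phi,U)$ is a compact open subgroup and $T=T(\widehat\Phi,K)$ is a compact subgroup. A point $x$ lies in $T^\perp$ if and only if $\chi(\phi_ix)=1$ for all $\chi\in U^\perp$ and all $i$, that is, if and only if $\phi_ix\in U^{\perp\perp}=U$ for all $i$. So $T^\perp=C$, hence $T=T^{\perp\perp}=C^\perp$, and \eqref{eq:indicator} gives
\[
\mu(C)\,\nu(T)=1 .
\]
\end{example}

This argument depends on annihilators, and a group such as $\mathbb R$ has no compact open subgroup. We therefore reread the example in a way that does not mention subgroups. Let $f=\mathbf 1_U$. By \eqref{eq:indicator}, $q=\widehat f$ is the uniform probability density on $K$. The product $F=\prod_if\circ\phi_i$ is $\mathbf 1_C$, and $h=\widehat F=\mu(C)\mathbf 1_T$ is the uniform probability density on $T$. The single number $h(0)$ can be read in two ways: it is $\int F\,d\mu=\mu(C)$, and it is $1/\nu(T)$ because $h$ is uniform on $T$. Moreover $h$ can be described on the dual side alone. By (F1), products on $G$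 correspond to convolutions on $\widehat G$ and composition with $\phi_i$ corresponds to the image under $\widehat\phi_i$. In probabilistic terms, $h$ is the density of $\sum_i\widehat\phi_i(X_i)$, where $X_0,\dots,X_{n-1}$ are independent random characters with density $q$. This description makes sense for any probability density $q$, and the identity $h(0)=\int F\,d\mu$ survives under mild conditions.

\begin{lemma}\label{lem:key}
Let $q\ge0$ on $\widehat G$ with $\int q\,d\nu=1$, and suppose that $f=q^\vee$ satisfies $0\le f\le1$ and $f\in L^1(G)$. Let $\Phi=(\phi_0,\dots,\phi_{n-1})$ be an admissible family, and put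
\[
m=q\nu,\qquad m_i=(\widehat\phi_i)_*m,\qquad M=m_0*\dots*m_{n-1},\qquad F=\prod_{i<n}f\circ\phi_i .
\]
Then $M$ is a probability measure with a continuous density $h\ge0$ with respect to $\nu$, and for all $\chi\in\widehat G$
\[
h(\chi)\le h(0)=\int_GF\,d\mu .
\]
\end{lemma}

\begin{proof}
Each $m_i$ is a probability measure, and hence so is $M$. By (F1), $m_i^\vee=f\circ\phi_i$ and $M^\vee=F$. The factors $f\circ\phi_i$ with $i\ge1$ need not be integrable (think of $\phi_i=0$), but they take values in $[0,1]$, and the factor with $i=0$ is $f$ itself. So $0\le F\le f$ and $F\in L^1(G)$; this is where $\phi_0=\mathrm{id}$ is used. By (F4), $M=h\nu$ with $h=\widehat F$, which is continuous and integrable. By (M4), $h\ge0$ everywhere. Since $F\ge0$,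
\[
h(\chi)=\Big|\int F\,\overline\chi\,d\mu\Big|\le\int F\,d\mu=h(0).\qedhere
\]
\end{proof}

We want to conclude, as in Example~\ref{ex:subgroup}, that $\mu(C)\approx h(0)\approx1/\nu(T)$. In general one density $q$ cannot give all four inequalities, but each part of Theorem~\ref{thm:volume} needs only two of them, and we choose $q$ separately for each part.
\begin{itemize}
\item For (A) we need $h(0)\le\mu(C)$, which holds if $f$ vanishes outside $U$, and $h(0)\ge(1-\varepsilon)^n/\nu(T)$, which holds if $M(T)\ge(1-\varepsilon)^n$, because $h$ is largest at $0$.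
\item For (B) we need $h(0)\ge e^{-\varepsilon n}\mu(C)$, which holds if $f\ge e^{-\varepsilon}$ on $U$, and $h(0)\le e^{\varepsilon n}/\nu(T)$, which holds if $h\ge e^{-\varepsilon n}h(0)$ on $T$, because $M$ has total mass $1$.
\end{itemize}
In each case the required property of $M$ must come from a property of $q$ that persists under images by arbitrary endomorphisms and under convolution, at the cost of one factor close to $1$ for each summand.

\section{The lower bound}\label{sec:A}

Given $U$, we need a function $f\le\mathbf 1_U$ of the form $q^\vee$ with $q$ a probability density. The indicator $\mathbf 1_U$ will not do in general: $q^\vee$ is continuous, and on $\mathbb R$ the transform $\sin(2\pi rt)/(\pi t)$ of $\mathbf 1_{[-r,r]}$ changes sign. Convolving an indicator with its reflection cures both defects. For $U=[-r,r]$ the construction below, with $W=[-r/2,r/2]$, gives the triangle $f(x)=\max\{0,1-|x|/r\}$ and $q(t)=\sin^2(\pi rt)/(\pi^2rt^2)$. This $q$ does not have compact support, so we must discard a tail of mass $\varepsilon$ for each summand; this is the origin of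 the factor $(1-\varepsilon)^n$.

\begin{proof}[Proof of Theorem~\ref{thm:volume}(A)]
Let $U\in\mathcal N(G)$. Since subtraction is continuous at $(0,0)$ and $G$ is locally compact, there is $W\in\mathcal N(G)$ with $W-W\subseteq U$. Put
\[
f(x)=\frac{(\mathbf 1_W*\mathbf 1_{-W})(x)}{\mu(W)}=\frac{\mu(W\cap(W+x))}{\mu(W)};
\]
the two expressions agree because $\mathbf 1_W(y)\mathbf 1_{-W}(x-y)=1$ exactly when $y\in W$ and $y\in W+x$. The first expression shows that $f$ is continuous and integrable. The second shows that $0\le f\le1$, that $f(0)=1$, and that $f(x)=0$ unless $x\in W-W$. Since $\widehat{\mathbf 1_{-W}}=\overline{\widehat{\mathbf 1_W}}$,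
\[
q:=\widehat f=\frac{|\widehat{\mathbf 1_W}|^2}{\mu(W)}\ge0 .
\]
By (F2), $q\in L^1(\widehat G)$. By (F3), $f=q^\vee$, and so $\int q\,d\nu=f(0)=1$. Thus $q$ satisfies the hypotheses of Lemma~\ref{lem:key}.

Since $m=q\nu$ is a Radon probability measure, there is a compact set of $m$-measure at least $1-\varepsilon$. Let $K$ be its union with a compact neighborhood of $0$. Then $K\in\mathcal N(\widehat G)$, $m(K)\ge1-\varepsilon$, and $K$ depends only on $U$ and $\varepsilon$.

Let $\Phi$ be an admissible family of length $n$, let $C=C(\Phi,U)$ and $T=T(\widehat\Phi,K)$, and let $m_i$, $M$, $F$, $h$ be as in Lemma~\ref{lem:key}. For each $i$ the set $\widehat\phi_i(K)$ is compact and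
\[
m_i(\widehat\phi_i(K))=m\big(\widehat\phi_i^{\,-1}(\widehat\phi_i(K))\big)\ge m(K)\ge1-\varepsilon .
\]
Applying (M1) $n-1$ times gives $M(T)\ge(1-\varepsilon)^n$. On the other hand, if $F(x)\ne0$, then $f(\phi_ix)\ne0$ and hence $\phi_ix\in U$ for all $i$; so $0\le F\le\mathbf 1_C$. By Lemma~\ref{lem:key}, $h\le\int F\,d\mu\le\mu(C)$ everywhere. Therefore
\[
(1-\varepsilon)^n\le M(T)=\int_Th\,d\nu\le\mu(C)\,\nu(T).\qedhere
\]
\end{proof}

\section{The upper bound}\label{sec:B}

Now $K$ is given, and we need a density $q$ for which $h$ is nearly constant on $T$, pointwise. It is natural to ask that $q$ change little under translation by elements of $K$, but the sense in which it does so matters. Smallness in norm, $\|q(\cdot+\kappa)-q\|_1\le\varepsilon$, is not enough: errors in norm add up to $n\varepsilon$ under convolution, which says nothing once $n\varepsilon\ge2$, and they do not control the values of $h$. A property that does pass to $M$ is the inequality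
\begin{equation}\label{eq:almostinv}
q(\chi+\kappa)\ge e^{-\varepsilon}q(\chi)\qquad(\chi\in\widehat G,\ \kappa\in K),
\end{equation}
because it is an inequality between positive measures, and such inequalities are preserved by images and multiplied by convolution. Condition \eqref{eq:almostinv} restricts the tails of $q$. The set $\{q>0\}$ is mapped into itself by translation by $K$, so for $K=[-1,1]\subseteq\mathbb R$ the density $q$ is positive everywhere. A Gaussian $e^{-\delta t^2}$ fails too, since $e^{-\delta(t+1)^2}/e^{-\delta t^2}\to0$ as $t\to\infty$. Slow exponential decay is the right choice.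

\begin{example}\label{ex:laplace}
Let $G=\widehat G=\mathbb R$, $K=[-1,1]$ and $q(t)=\frac\varepsilon2e^{-\varepsilon|t|}$. Then \eqref{eq:almostinv} follows from $|t+\kappa|\le|t|+1$, and
\[
f(x)=q^\vee(x)=\frac\varepsilon2\Big(\frac1{\varepsilon-2\pi ix}+\frac1{\varepsilon+2\pi ix}\Big)=\frac{\varepsilon^2}{\varepsilon^2+4\pi^2x^2}
\]
is integrable with values in $(0,1]$. Take $n=2$ and $\phi_0=\phi_1=\mathrm{id}$, so that $T=[-2,2]$ and $h=q*q$. For $t\ge0$, the ranges $s<0$, $0\le s\le t$ and $s>t$ contribute $e^{-\varepsilon t}/(2\varepsilon)$, $te^{-\varepsilon t}$ and $e^{-\varepsilon t}/(2\varepsilon)$ to $\int e^{-\varepsilon|s|-\varepsilon|t-s|}\,ds$. As $h$ is even, $h(t)=\frac\varepsilon4(1+\varepsilon|t|)e^{-\varepsilon|t|}$, and indeed $h\ge e^{-2\varepsilon}h(0)$ on $T$.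
\end{example}

To carry this over to a general group we replace $|t|$ by the word length with respect to $K$. Two difficulties appear. The function $e^{-\varepsilon\cdot\text{length}}$ must be integrable for every $\varepsilon>0$, which requires the sets $K+\dots+K$ to grow subexponentially. And its transform has no reason to be nonnegative or integrable; convolving the density with itself squares the transform and repairs both.

\begin{lemma}\label{lem:density}
Let $K\in\mathcal N(\widehat G)$ with $K=-K$, and let $\varepsilon>0$. There is a function $q\ge0$ on $\widehat G$ with $\int q\,d\nu=1$ that satisfies \eqref{eq:almostinv} and is such that $f=q^\vee$ satisfies $0\le f\le1$ and $f\in L^1(G)$.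
\end{lemma}

\begin{proof}
Let $jK=K+\dots+K$ ($j$ summands) and $0K=\{0\}$. These sets are compact and symmetric, and they increase with $j$ because $0\in K$. Put
\[
\ell(\chi)=\min\{j\ge0:\chi\in jK\},
\]
with $\ell(\chi)=\infty$ if there is no such $j$, and read $e^{-\varepsilon\infty}$ as $0$. The sets $\{\ell\le j\}=jK$ are closed, so $\ell$ is a Borel function. Symmetry of $jK$ gives $\ell(-\chi)=\ell(\chi)$, and $jK+K=(j+1)K$ gives $\ell(\chi+\kappa)\le\ell(\chi)+1$ for $\kappa\in K$.

\emph{Polynomial growth.} The compact set $K+K$ is covered by finitely many translates of the interior of $K$. So there is a finite set $E\subseteq\widehat G$, with $r$ elements say, such that $K+K\subseteq E+K$. With $0E=\{0\}$, we have $jK\subseteq(j-1)E+K$ for all $j\ge1$: this is an equality for $j=1$, and if it holds for $j$, then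
\[
(j+1)K\subseteq(j-1)E+K+K\subseteq(j-1)E+E+K=jE+K .
\]
Since $\widehat G$ is abelian, a sum of $j-1$ elements of $E$ is determined by the multiplicities of the $r$ elements, each of which lies in $\{0,\dots,j-1\}$. So $(j-1)E$ has at most $j^r$ elements and $\nu(jK)\le j^r\nu(K)$. Consequently
\[
0<e^{-\varepsilon}\nu(K)\le\int e^{-\varepsilon\ell}\,d\nu\le\nu(\{0\})+\sum_{j\ge1}e^{-\varepsilon j}j^r\,\nu(K)<\infty .
\]
(Counting ordered words would give only $r^{j-1}$ in place of $j^r$, and the series would diverge for $\varepsilon\le\log r$. This is where commutativity is used beyond Fourier analysis.)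

\emph{The density.} Choose $c>0$ such that $p=c\,e^{-\varepsilon\ell}$ has integral $1$. The function $p$ is bounded, hence in $L^1\cap L^2$; it is symmetric; and $p(\chi+\kappa)\ge e^{-\varepsilon}p(\chi)$ for all $\chi\in\widehat G$ and $\kappa\in K$. Put $q=p*p$. Then $q\ge0$, $\int q\,d\nu=1$, and
\[
q(\chi+\kappa)=\int p(\chi-\eta+\kappa)\,p(\eta)\,d\nu(\eta)\ge e^{-\varepsilon}\int p(\chi-\eta)\,p(\eta)\,d\nu(\eta)=e^{-\varepsilon}q(\chi).
\]
By (F1), $f=q^\vee=(p^\vee)^2$. The substitution $\chi\mapsto-\chi$ preserves $\nu$ and $p$, so $\overline{p^\vee(x)}=\int(-\chi)(x)\,p(\chi)\,d\nu(\chi)=p^\vee(x)$; this is where $K=-K$ is used. Thus $p^\vee$ is real with $|p^\vee|\le1$, and $0\le f\le1$. By (F2), $\int f\,d\mu=\|p\|_2^2<\infty$.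
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:volume}(B)]
Let $K\in\mathcal N(\widehat G)$. Replacing $K$ by $K\cup(-K)$ only enlarges $T(\widehat\Phi,K)$, so we may assume that $K=-K$. Let $q$ and $f$ be as in Lemma~\ref{lem:density}; they satisfy the hypotheses of Lemma~\ref{lem:key}. Since $f$ is continuous and $f(0)=1$, there is $U\in\mathcal N(G)$ with $f\ge e^{-\varepsilon}$ on $U$. This $U$ depends only on $K$ and $\varepsilon$.

Let $\Phi$ be an admissible family of length $n$, let $C=C(\Phi,U)$ and $T=T(\widehat\Phi,K)$, and let $m$, $m_i$, $M$, $F$, $h$ be as in Lemma~\ref{lem:key}. We claim that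
\begin{equation}\label{eq:flat}
h(\tau)\ge e^{-\varepsilon n}h(0)\qquad\text{for all }\tau\in T .
\end{equation}
Write $\tau=\sum_{i<n}\widehat\phi_i(\kappa_i)$ with $\kappa_i\in K$. The measures $m_i$ may be singular with respect to $\nu$ (if $\phi_i=0$, then $m_i=\delta_0$), so we argue with measures and return to densities only at the end. Since $(m*\delta_{-\kappa_i})(E)=m(E+\kappa_i)=\int_Eq(\chi+\kappa_i)\,d\nu(\chi)$, condition \eqref{eq:almostinv} gives $m*\delta_{-\kappa_i}\ge e^{-\varepsilon}m$. Taking images under $\widehat\phi_i$ preserves this inequality, so by (M3)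
\[
m_i*\delta_{-\widehat\phi_i(\kappa_i)}=(\widehat\phi_i)_*(m*\delta_{-\kappa_i})\ge e^{-\varepsilon}m_i .
\]
Convolve these $n$ inequalities by (M2). On the left the point masses combine to $\delta_{-\tau}$, and we get $M*\delta_{-\tau}\ge e^{-\varepsilon n}M$. The measure $M*\delta_{-\tau}$ has density $\chi\mapsto h(\chi+\tau)$. So the continuous integrable function $g(\chi)=h(\chi+\tau)-e^{-\varepsilon n}h(\chi)$ has nonnegative integral over every Borel set, and $g\ge0$ everywhere by (M4). The inequality $g(0)\ge0$ is \eqref{eq:flat}.

By \eqref{eq:flat},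
\[
1=M(\widehat G)\ge\int_Th\,d\nu\ge e^{-\varepsilon n}h(0)\,\nu(T).
\]
On $C$ each factor $f\circ\phi_i$ is at least $e^{-\varepsilon}$, and $F\ge0$ everywhere, so Lemma~\ref{lem:key} gives $h(0)=\int F\,d\mu\ge e^{-\varepsilon n}\mu(C)$. Hence $1\ge e^{-2\varepsilon n}\mu(C)\,\nu(T)$.
\end{proof}

\section{From volumes to entropies}\label{sec:entropy}

The set $K$ in (A) and the set $U$ in (B) do not depend on the family $\Phi$. We may therefore let the family vary arbitrarily along a net.

\begin{lemma}\label{lem:transfer}
Let $(\Phi_\alpha)$ be a net of admissible families, with $\Phi_\alpha$ of length $n_\alpha$. Then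
\[
\sup_{U\in\mathcal N(G)}\limsup_\alpha\frac{-\log\mu(C(\Phi_\alpha,U))}{n_\alpha}
=\sup_{K\in\mathcal N(\widehat G)}\limsup_\alpha\frac{\log\nu(T(\widehat{\Phi}_\alpha,K))}{n_\alpha},
\]
and the same holds with $\liminf$ in place of $\limsup$ on both sides.
\end{lemma}

\begin{proof}
Denote the left side by $t=\sup_Ut(U)$ and the right side by $a=\sup_Ka(K)$; the value $\infty$ is allowed. Fix $\varepsilon\in(0,1)$. Given $U$, take $K$ as in Theorem~\ref{thm:volume}(A). Taking logarithms and dividing by $n_\alpha$ gives, for all $\alpha$,
\[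
\frac{-\log\mu(C(\Phi_\alpha,U))}{n_\alpha}\le\frac{\log\nu(T(\widehat\Phi_\alpha,K))}{n_\alpha}+\log\frac1{1-\varepsilon},
\]
so $t(U)\le a(K)+\log\frac1{1-\varepsilon}\le a+\log\frac1{1-\varepsilon}$. Given $K$, take $U$ as in Theorem~\ref{thm:volume}(B). Then, for all $\alpha$,
\[
\frac{\log\nu(T(\widehat\Phi_\alpha,K))}{n_\alpha}\le\frac{-\log\mu(C(\Phi_\alpha,U))}{n_\alpha}+2\varepsilon ,
\]
so $a(K)\le t(U)+2\varepsilon\le t+2\varepsilon$. Taking suprema and letting $\varepsilon\to0$ gives $t\le a$ and $a\le t$. The displayed inequalities hold for every $\alpha$, so they pass to $\liminf$ as well.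
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:bridge}]
The entropies do not depend on the Haar measures, so we may use the dual pair $\mu,\nu$. Let $\Phi_n=(\mathrm{id},\phi,\dots,\phi^{n-1})$. Since $\widehat{\phi^i}=\widehat\phi^{\,i}$, we have $C(\Phi_n,U)=C_n(\phi,U)$ and $T(\widehat\Phi_n,K)=T_n(\widehat\phi,K)$. Lemma~\ref{lem:transfer} for the sequence $(\Phi_n)$ is the equality $h_{top}(\phi)=h_{alg}(\widehat\phi)$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:dual}]
Let $\psi$ be a continuous endomorphism of $G$. Theorem~\ref{thm:bridge}, applied to $\widehat\psi$, gives $h_{top}(\widehat\psi)=h_{alg}(\widehat{\widehat\psi})$. For $x\in G$ and $\chi\in\widehat G$ we have $\widehat{\widehat\psi}(\omega(x))(\chi)=\omega(x)(\chi\circ\psi)=\chi(\psi x)=\omega(\psi x)(\chi)$, so $\widehat{\widehat\psi}\circ\omega=\omega\circ\psi$. The topological isomorphism $\omega$ maps $\mathcal N(G)$ bijectively onto $\mathcal N(\widehat{\widehat G})$, maps $T_n(\psi,U)$ onto $T_n(\widehat{\widehat\psi},\omega(U))$, and carries $\mu$ to a Haar measure. Hence $h_{alg}(\widehat{\widehat\psi})=h_{alg}(\psi)$.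
\end{proof}

Finally, let a monoid $S$ act on $G$ by continuous endomorphisms $\phi_s$, with $\phi_1=\mathrm{id}$ and $\phi_{st}=\phi_s\phi_t$. Then $\widehat{\phi_{st}}=\widehat\phi_t\widehat\phi_s$, so $s\mapsto\widehat\phi_s$ is a right action of $S$ on $\widehat G$, the dual action.

\begin{theorem}[monoid actions]\label{thm:monoid}
Let the monoid $S$ act on the LCA group $G$ as above, let $\mathfrak F=(F_\alpha)$ be any net of finite subsets of $S$ containing $1$, and let $\mu$ and $\nu$ be dual Haar measures. Put
\begin{align*}
h_{top}^{\mathfrak F}&=\sup_{U\in\mathcal N(G)}\limsup_\alpha\frac{-\log\mu\big(\bigcap_{s\in F_\alpha}\phi_s^{-1}(U)\big)}{|F_\alpha|},\\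
h_{alg}^{\mathfrak F}&=\sup_{K\in\mathcal N(\widehat G)}\limsup_\alpha\frac{\log\nu\big(\sum_{s\in F_\alpha}\widehat\phi_s(K)\big)}{|F_\alpha|}.
\end{align*}
Then $h_{top}^{\mathfrak F}=h_{alg}^{\mathfrak F}$. The same holds with $\liminf$ in place of $\limsup$ in both definitions.
\end{theorem}

\begin{proof}
List the elements of $F_\alpha$ with $1$ in the first place. The endomorphisms $\phi_s$, $s\in F_\alpha$, then form an admissible family $\Phi_\alpha$ of length $|F_\alpha|$, and Lemma~\ref{lem:transfer} applies.
\end{proof}

If $|F_\alpha|\to\infty$, rescaling a Haar measure by $c$ changes the quotients by $\pm(\log c)/|F_\alpha|\to0$, so the values in Theorem~\ref{thm:monoid} do not depend on the normalization. For the additive monoid $S=\mathbb N$ and $F_n=\{0,\dots,n-1\}$, the theorem contains Theorem~\ref{thm:bridge} together with its $\liminf$ version.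

\begin{remark}[non-autonomous version]\label{rem:nonaut}
No relation between the endomorphisms is needed. If $\phi_0=\mathrm{id},\phi_1,\phi_2,\dots$ is an arbitrary sequence of continuous endomorphisms of $G$, then Lemma~\ref{lem:transfer} for $\Phi_n=(\phi_0,\dots,\phi_{n-1})$ gives
\[
\sup_{U}\limsup_{n\to\infty}\frac{-\log\mu\big(\bigcap_{i<n}\phi_i^{-1}(U)\big)}{n}=\sup_{K}\limsup_{n\to\infty}\frac{\log\nu\big(\sum_{i<n}\widehat\phi_i(K)\big)}{n}.
\]
\end{remark}

\begin{thebibliography}{9}

\bibitem{DG}
D.~Dikranjan and A.~Giordano Bruno,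
\emph{Entropy on normed semigroups (Towards a unifying approach to entropy)},
arXiv:1808.03858 (2018).

\bibitem{Folland}
G.~Folland,
\emph{A Course in Abstract Harmonic Analysis}.

\bibitem{Rudin}
W.~Rudin,
\emph{Fourier Analysis on Groups}.

\end{thebibliography}
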